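# Positive solutions of $\Delta_p u+u^{q-1}=0$ on $\mathbb Z^N$ just below the critical exponent

## 1. The case $p=q=2$: AM–GM against volume growth

Make $\mathbb Z^N$, $N\ge 3$, into a graph by joining $x\sim y$ when $\sum_i|x_i-y_i|=1$, so that every vertex has $2N$ neighbors. Let $\Delta u(x)=\sum_{y\sim x}(u(y)-u(x))$. Is there a function $u\ge 0$, not identically zero, with $\Delta u+u=0$ at every vertex?

Try a few functions by hand. A nonzero constant fails, since then $\Delta u=0\ne -u$. The point mass $\delta_0$ fails at each neighbor of $0$, where $\Delta\delta_0+\delta_0=1$. There are nonzero solutions: since $\cos(\theta(k+1))+\cos(\theta(k-1))=2\cos\theta\cos(\theta k)$, the function $u(x)=\prod_i\cos(\theta x_i)$ satisfies $-\Delta u=2N(1-\cos\theta)u$, and $\cos\theta=1-\frac1{2N}$ gives $-\Delta u=u$. But this $u$ changes sign, so the sign must be what matters.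

**Proposition 1.** If $u\ge0$ and $-\Delta u\ge u$ on $\mathbb Z^N$, then $u\equiv0$.

*Proof.* Suppose $u\not\equiv0$. If $u(x)=0$ at some $x$, then $0\le -\Delta u(x)=-\sum_{y\sim x}u(y)\le 0$, so $u$ vanishes at all neighbors of $x$ and, by connectedness, everywhere. Hence $u>0$ and we may divide by it.

For an integer $R\ge1$ let $\psi(x)=\min\{1,(2-|x|_\infty/R)_+\}$, where $|x|_\infty$ is the max norm. Write $\psi_x=\psi(x)$, $u_x=u(x)$. Collecting the two contributions of each edge $\{x,y\}$,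
$$\sum_x\psi_x^2\le\sum_x\psi_x^2\,\frac{-\Delta u(x)}{u(x)}=\sum_{\{x,y\}}\Big(\psi_x^2+\psi_y^2-\psi_x^2\frac{u_y}{u_x}-\psi_y^2\frac{u_x}{u_y}\Big)\le\sum_{\{x,y\}}(\psi_x-\psi_y)^2,$$
because $\psi_x^2t+\psi_y^2/t\ge2\psi_x\psi_y$ for $t>0$. The left side is at least $(2R+1)^N\ge R^N$. On the right each term is at most $R^{-2}$. Along an edge $|x|_\infty$ changes by at most $1$, so a term is nonzero only if both ends lie in $\{R\le|x|_\infty\le2R\}$. There are at most $2N(5R)^N$ such edges. So $R^N\le 2N\,5^N R^{N-2}$ for all $R$, which is false for large $R$. $\square$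

What changes for other powers? For $p\neq2$ the AM–GM step has to be replaced. For $q\ne p$ a power of $u$ is left over on both sides, and one has to find out which side wins. We shall see that the answer depends on $q$ in an essential way.

## 2. Other exponents: the conjecture and three theorems

Throughout, $N\ge2$ and $1<p<N$. Put $\Phi(t)=|t|^{p-2}t$, $\Phi(0)=0$, and
$$\Delta_pu(x)=\sum_{y\sim x}\Phi(u(y)-u(x)),\qquad p^*=\frac{Np}{N-p},\qquad q_S=\frac{p(N-1)}{N-p}.$$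
For example, $-\Delta_p\delta_0$ equals $2N$ at $0$, $-1$ at each neighbor of $0$, and $0$ elsewhere. Since $p>1$, $p<q_S<p^*$; for $N=3$, $p=2$ these numbers are $2<4<6$. The equation is
$$\Delta_pu+u^{q-1}=0\quad\text{on }\mathbb Z^N,\qquad u\ge0,\quad q>1.\tag{1}$$

The problem comes from Bobo Hua and Ruowei Li, "The existence of extremal functions for discrete Sobolev inequalities on lattice graphs", arXiv:2106.15982 (2021). Two results are quoted with it: for $N\ge3$, $1\le p<N$ and $q>p^*$, (1) has a positive solution; for $N\ge3$, $p=2$ and $2<q\le\frac{2+2N}N$, it has no non-trivial non-negative one. The conjecture is: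

> for $N\ge3$ and $2\le q<p^*$, every non-negative solution of (1) is $\equiv0$.

The range of $q$ is non-empty exactly when $p^*>2$, that is, $p>\frac{2N}{N+2}$. (The problem allows $p=1$, with a set-valued $\Delta_1$, but then $p^*=\frac N{N-1}<2$ and the range is empty.) We prove the following.

**Theorem A.** Let $N\ge2$, $1<p<N$. There is $\varepsilon=\varepsilon(N,p)>0$ such that for every $q\in(p^*-\varepsilon,p^*]$, (1) has a positive solution $u\in\ell^{p^*}(\mathbb Z^N)$ with finite $p$-energy $\sum_{\{x,y\}}|u(x)-u(y)|^p$ and $u(x)=O(|x|^{-\kappa'})$ for every $\kappa'<\frac{N-p}{p-1}$.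

If $N\ge3$ and $p>\frac{2N}{N+2}$, every $q\in(\max\{2,p^*-\varepsilon\},p^*)$ contradicts the conjecture. So the conjecture is false for every $N\ge3$ and every $p\in(\frac{2N}{N+2},N)$. On a lower range of $q$ its conclusion does hold.

**Theorem B.** Let $N\ge2$, $1<p<N$, $1<q\le q_S$. If $u\ge0$ and $-\Delta_pu\ge u^{q-1}$ on $\mathbb Z^N$, then $u\equiv0$.

**Theorem C.** Let $N\ge2$, $1<p<N$. There is $\delta_0=\delta_0(N,p)>0$ such that for $1<q<q_S+\delta_0$ every non-negative solution of (1) is $\equiv0$.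

For $q\in[q_S+\delta_0,p^*-\varepsilon]$ nothing is claimed. We begin with Theorem B, which continues Section 1. Then we see why that method stops, prove Theorem A, and end with Theorem C.

**Notation.** Sums over $\{x,y\}$ or $e$ run over edges, each once. On an edge, $|\nabla u|$ is the absolute difference of the endpoint values, and $\hat u$, $\hat\psi$ denote the larger endpoint values. $|x|$ is the Euclidean norm. We put $p'=\frac p{p-1}$ and $a=\frac1{p-1}=p'-1$. Constants $c,C>0$ may change from line to line.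

**Summation by parts.** For finitely supported $\varphi$,
$$\sum_x(-\Delta_pu)(x)\varphi(x)=\sum_{\{x,y\}}\Phi(u(y)-u(x))(\varphi(y)-\varphi(x)),\tag{2}$$
since the edge $\{x,y\}$ contributes $\Phi(u(x)-u(y))\varphi(x)+\Phi(u(y)-u(x))\varphi(y)$ on the left, and $\Phi$ is odd.

**Strong maximum principle.** If $u\ge0$, $-\Delta_pu\ge0$ and $u(x)=0$, then $0\le-\sum_{y\sim x}\Phi(u(y))\le0$, so $u=0$ at all neighbors of $x$, hence $u\equiv0$. Non-trivial non-negative functions with $-\Delta_pu\ge0$ are therefore positive.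

**Neighbor comparison.** If $u>0$ and $-\Delta_pu\ge0$, then for $x\sim y$
$$u(y)\le C_1u(x),\qquad C_1=1+(2N-1)^a.\tag{3}$$
Indeed, if $u(y)>u(x)$, then in $0\le\sum_{z\sim x}\Phi(u(x)-u(z))$ the term $z=y$ is $-(u(y)-u(x))^{p-1}$ and each of the other $2N-1$ terms is at most $u(x)^{p-1}$. So $(u(y)-u(x))^{p-1}\le(2N-1)u(x)^{p-1}$.

## 3. Testing with $u^{-\alpha}\psi^s$ up to $q_S$: proof of Theorem B

Let $u\ge0$, $u\not\equiv0$, $-\Delta_pu\ge u^{q-1}$. Then $u>0$ and (3) holds. Let $\psi$ be as in Section 1 and $A_R=\{R\le|x|_\infty\le2R\}$. We have $|\nabla\psi|\le1/R$, and $\nabla\psi\neq0$ only on edges with both ends in $A_R$. Let $\alpha>0$ and $s>p$. In this section $C$ does not depend on $u$ or $R$, and $d=|\nabla u|$.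

**Step 1: the basic estimate.** In Section 1 we multiplied by $u^{-1}\psi^2$. Now we multiply by $u^{-\alpha}\psi^s$; the aim is
$$\sum_xu^{q-1-\alpha}\psi^s+\frac\alpha2\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\le CR^{-p}\sum_{A_R}u^{p-1-\alpha}\psi^{s-p}.\tag{4}$$
Take an edge with $u_y\ge u_x$. By the mean value theorem, $u_y^{-\alpha}-u_x^{-\alpha}\le-\alpha d\,\hat u^{-\alpha-1}$. If $\psi_x\ge\psi_y$, then
$$u_y^{-\alpha}\psi_y^s-u_x^{-\alpha}\psi_x^s\le(u_y^{-\alpha}-u_x^{-\alpha})\psi_x^s\le-\alpha d\hat u^{-\alpha-1}\hat\psi^s.$$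
If $\psi_y>\psi_x$, the same difference equals
$$(u_y^{-\alpha}-u_x^{-\alpha})\psi_y^s+u_x^{-\alpha}(\psi_y^s-\psi_x^s)\le-\alpha d\hat u^{-\alpha-1}\hat\psi^s+C\hat u^{-\alpha}\hat\psi^{s-1}|\nabla\psi|,$$
where (3) was used to replace $u_x^{-\alpha}$ by $C_1^\alpha\hat u^{-\alpha}$. Multiply by $\Phi(u_y-u_x)=d^{p-1}$. We split the bad term as a product
$$\big(d^{p-1}\hat u^{-(\alpha+1)\frac{p-1}p}\hat\psi^{s\frac{p-1}p}\big)\cdot\big(\hat u^{-\alpha+(\alpha+1)\frac{p-1}p}\hat\psi^{\frac sp-1}|\nabla\psi|\big)$$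
and use Young's inequality with exponents $\frac p{p-1},p$; since $-\alpha p+(\alpha+1)(p-1)=p-1-\alpha$,
$$Cd^{p-1}\hat u^{-\alpha}\hat\psi^{s-1}|\nabla\psi|\le\tfrac\alpha2d^p\hat u^{-\alpha-1}\hat\psi^s+C\hat u^{p-1-\alpha}\hat\psi^{s-p}|\nabla\psi|^p.$$
Sum over edges. By (2) the sum of the left sides is $\sum(-\Delta_pu)u^{-\alpha}\psi^s\ge\sum u^{q-1-\alpha}\psi^s$. In the last term use (3) to replace $\hat u$, up to a constant, by the value of $u$ at the endpoint with larger $\psi$; that endpoint lies in $A_R$ and has $2N$ edges. This is (4).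

**Step 2: $q=p$.** The power of $u$ on the left of (4) disappears for $\alpha=p-1$, and so does the one on the right: $R^N\le\sum\psi^s\le CR^{N-p}$, impossible for large $R$.

**Step 3: $1<q<p$.** Here we absorb the right side of (4) with a large $\alpha$. Take $\alpha>p-1$ so large that $p\vartheta'>N$, where $\vartheta'=\frac{\alpha-q+1}{p-q}$, and $s\ge p\vartheta'$, $s>p$. The exponent conjugate to $\vartheta'$ is $P=\frac{\alpha-q+1}{\alpha-p+1}$, and $(p-1-\alpha)P=q-1-\alpha$. Writing $\psi^{s-p}=\psi^{s/P}\psi^{s/\vartheta'-p}$, Young gives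
$$CR^{-p}u^{p-1-\alpha}\psi^{s-p}\le\tfrac12u^{q-1-\alpha}\psi^s+CR^{-p\vartheta'}\psi^{s-p\vartheta'}.$$
So $\sum u^{q-1-\alpha}\psi^s\le CR^{N-p\vartheta'}\to0$, impossible since the left side is at least $u(0)^{q-1-\alpha}>0$.

**Step 4: $q>p$, control of the gradient.** Take
$$0<\alpha<\min\Big\{p-1,\frac{q-p}{p-1}\Big\},\qquad m=\frac{(\alpha+1)(p-1)}{q-1},$$
so that $m\in(0,1)$: $m<1$ says $\alpha(p-1)<q-p$. Take $s>p$ with $s\ge\frac{p(q-1-\alpha)}{q-p}$ and $s(1-m)\ge p$. Young in (4) with exponents $\frac{q-1-\alpha}{p-1-\alpha}$ and $\frac{q-1-\alpha}{q-p}$ (conjugate), exactly as in Step 3, bounds the right side by $\frac12\sum u^{q-1-\alpha}\psi^s+CR^{N-p(q-1-\alpha)/(q-p)}$. Hence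
$$\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\le CR^{N-\frac{p(q-1-\alpha)}{q-p}}.\tag{5}$$

**Step 5: $q>p$, a bound on $\sum u^{q-1}$.** Now test with $\psi^s$ alone. By (2) and Hölder,
$$X:=\sum u^{q-1}\psi^s\le s\sum_ed^{p-1}\hat\psi^{s-1}|\nabla\psi|\le C\Big(\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\Big)^{\frac{p-1}p}\Big(\sum_e\hat u^{(\alpha+1)(p-1)}\hat\psi^{s-p}|\nabla\psi|^p\Big)^{\frac1p}.$$
Note $(\alpha+1)(p-1)=m(q-1)$. Put $X_A=\sum_{A_R}u^{q-1}\psi^s\le X$. By (3), then by $s-p\ge sm$ and Hölder with exponents $\frac1m,\frac1{1-m}$, the last sum is at most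
$$CR^{-p}\sum_{A_R}u^{m(q-1)}\psi^{s-p}\le CR^{-p}\sum_{A_R}(u^{q-1}\psi^s)^m\le CR^{-p+N(1-m)}X_A^m.$$
Put $\omega=N-\frac{p(q-1)}{q-p}$. The exponent in (5) is $\omega+\frac{p\alpha}{q-p}$, so $X\le CR^{\Lambda}X_A^{m/p}$ with $\Lambda=\frac{p-1}p\big(\omega+\frac{p\alpha}{q-p}\big)+\frac{N(1-m)-p}p$. Insert $N=\omega+\frac{p(q-1)}{q-p}$ and $(1-m)\frac{q-1}{q-p}=\frac{q-p-\alpha(p-1)}{q-p}=1-\frac{\alpha(p-1)}{q-p}$:
$$\Lambda=\frac{p-1}p\omega+\frac{(p-1)\alpha}{q-p}+\frac{1-m}p\omega+1-\frac{\alpha(p-1)}{q-p}-1=\omega\Big(1-\frac mp\Big).$$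
Since $X_A\le X<\infty$, also $X\le CR^\omega$. With $S(R)=\sum_{|x|_\infty<R}u^{q-1}$ we have $S(R)\le X$ and $X_A\le S(4R)-S(R)$. So for all integers $R\ge1$
$$S(R)\le CR^\omega,\qquad S(R)\le CR^{\omega(1-\frac mp)}\big(S(4R)-S(R)\big)^{\frac mp}.\tag{6}$$

**Step 6: conclusion.** $\omega\le0$ means $N(q-p)\le p(q-1)$, i.e. $q\le q_S$. If $\omega<0$, then $S(R)\to0$. If $\omega=0$, then $S$ is bounded, so $S(4R)-S(R)\to0$ and again $S(R)\to0$. Both are impossible since $S(R)\ge u(0)^{q-1}>0$. $\blacksquare$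

## 4. What stops at $q_S$, and what stops a direct maximization

**Positive supersolutions above $q_S$.** The proof used only $-\Delta_pu\ge u^{q-1}$, and with that information alone one cannot pass $q_S$. Let us check this for $p=2$, $N\ge3$, where $q_S=2+\frac2{N-2}$. Let $q>q_S$ and choose $\tau<\frac{N-2}2$ with $\tau(q-2)\ge1$. Let $r=L+|x|^2$ with $L\ge6$, $G(r)=r^{-\tau}$, $W(x)=G(L+|x|^2)$. A step $\pm e_i$ changes $r$ by $1\pm2x_i$, which has modulus at most $1+2|x|\le r/2$ (this uses $L\ge6$). Taylor's formula gives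
$$\Delta W=2NG'(r)+G''(r)(N+4|x|^2)+O\big((1+|x|)^3r^{-\tau-3}\big).$$
Here $1+|x|\le2\sqrt r$, so the error is $r^{-\tau-1}O(L^{-1/2})$, and
$$-\Delta W\ge\tau r^{-\tau-1}\Big[2N-4(\tau+1)-\tfrac{N(\tau+1)}L-O(L^{-1/2})\Big].$$
As $2(\tau+1)<N$, for $L$ large $-\Delta W\ge cr^{-\tau-1}\ge cr^{-\tau(q-1)}=cW^{q-1}$. Then $\epsilon W$ with $\epsilon^{q-2}\le c$ satisfies $-\Delta(\epsilon W)\ge(\epsilon W)^{q-1}$. So above $q_S$ one has to use the equation itself.

**Maximization below $p^*$.** To construct solutions, the natural attempt is to maximize $\|u\|_q^q$ among $u$ with energy $E(u)=\sum_{\{x,y\}}|u(x)-u(y)|^p\le1$. For $q<p^*$ the supremum is infinite. Let $u_\lambda=\lambda^{-(N-p)/p}\psi$, where $\psi$ is the cutoff of Section 1 with $R=\lambda$. Then $E(u_\lambda)\le C\lambda^N\big(\lambda^{-(N-p)/p}\lambda^{-1}\big)^p=C$, while $\|u_\lambda\|_q^q\ge c\lambda^{N-q(N-p)/p}\to\infty$.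

At $q=p^*$ the same family has bounded energy, $\|u_\lambda\|_{p^*}\ge c$ and $\|u_\lambda\|_\infty\to0$. The supremum turns out to be finite there, but a maximizing sequence could spread out like this, or run off to infinity by translation, and leave nothing in the limit.

**How Theorem A gets around this.** The lattice has a smallest scale. At $p^*$, a function that spreads out over a large scale $\lambda$ sees only the *continuous* Sobolev inequality on $\mathbb R^N$. We shall show that the lattice constant is *strictly* larger than the continuous one, so spreading never pays. Translation is excluded by reflections, which also give decay. This yields compactness at $q=p^*$, and a uniform decay estimate for all maximizers. Compactness is stable: for $q$ slightly below $p^*$ we maximize a functional whose nonlinearity is *truncated* above a decaying bound $b(x)$. This problem is well posed, and the stability forces its maximizer to stay below $b$,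 where the truncation does nothing.

## 5. The lattice Sobolev constant exceeds the continuous one

Let $E(u)=\sum_{\{x,y\}}|u(x)-u(y)|^p$ (for instance $E(\delta_0)=2N$), $D=\{u\in\ell^{p^*}(\mathbb Z^N):E(u)<\infty\}$, $\mathcal B=\{u\in D:E(u)\le1\}$, and
$$K=\sup\{\|u\|_{p^*}^{p^*}:u\in\mathcal B\},\qquad K_c=\sup\Big\{\int|f|^{p^*}:f\in L^{p^*}(\mathbb R^N),\ E_c(f):=\sum_i\int|\partial_if|^p\le1\Big\}.$$
By homogeneity, $\|u\|_{p^*}^{p^*}\le KE(u)^{p^*/p}$ on $D$, and likewise for $K_c$.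

The one result we import is the sharp Sobolev inequality of Cordero-Erausquin, Nazaret and Villani (Adv. Math. 182 (2004), Theorem 2): for any norm $\|\cdot\|$ on $\mathbb R^N$ with dual norm $\|\cdot\|_*$ and $1<p<N$, the quotient $\|f\|_{L^{p^*}}/(\int\|\nabla f\|_*^p)^{1/p}$ over $f\in L^{p^*}\setminus\{0\}$ with $\nabla f\in L^p$ is bounded, and it is maximized by $(1+\|x\|^{p'})^{-(N-p)/p}$. Take $\|\cdot\|=\ell^{p'}$, so $\|\cdot\|_*=\ell^p$. Then $K_c<\infty$ is attained by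
$$U(x)=c\Big(1+\sum_i|x_i|^{p'}\Big)^{-(N-p)/p},\qquad\text{normalized so that }E_c(U)=1.$$

**Density.** Finitely supported functions in $\mathcal B$ are dense in $\mathcal B$ for $\ell^{p^*}$. To see this, let $u\in D$, $\eta_R=\min\{1,(2-|x|/R)_+\}$. On an edge, $u_y(1-\eta_R(y))-u_x(1-\eta_R(x))=(u_y-u_x)(1-\eta_R(y))+u_x(\eta_R(x)-\eta_R(y))$. So $|\nabla(u(1-\eta_R))|^p$ is at most $C|\nabla u|^p\max(1-\eta_R)^p+C\max|u|^p|\nabla\eta_R|^p$ (maxima over the endpoints). The first part sums to $o(1)$ by dominated convergence. The second lives on edges with ends in $R-1\le|x|\le2R+1$, where $|\nabla\eta_R|\le C/R$. As $1-\frac p{p^*}=\frac pN$, Hölder bounds its sum by $CR^{-p}(R^N)^{p/N}\big(\sum_{|x|\ge R-1}|u|^{p^*}\big)^{p/p^*}\to0$. So $u\eta_R\to u$ in energy and in $\ell^{p^*}$. If $u\in\mathcal B$, then $u\eta_R/\max\{1,E(u\eta_R)^{1/p}\}\in\mathcal B$ is finitely supported and tends to $u$ in $\ell^{p^*}$.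

**Lemma 1.** (a) $K<\infty$. (b) If $v_n\in D$, $\sup_nE(v_n)<\infty$ and $\|v_n\|_\infty\to0$, then $\limsup\|v_n\|_{p^*}^{p^*}\le K_c(\limsup E(v_n))^{p^*/p}$.

*Proof.* **Interpolation.** The purpose is to compare $u\in D$ with a function on $\mathbb R^N$ of no larger energy. Let $f$ be the multilinear interpolation of $u$ on the cubes $x+[0,1]^N$. It is continuous and a polynomial on each cube. At $x+s$, $\partial_if$ is a convex combination of the differences $u(x+\epsilon+e_i)-u(x+\epsilon)$, $\epsilon\in\{0,1\}^N$, $\epsilon_i=0$. The weights are products of factors $s_j$ or $1-s_j$ over $j\neq i$, and each has mean $2^{-(N-1)}$ over the cube. Jensen bounds $|\partial_if|^p$ by the same convex combination of $p$-th powers. Integrate and sum over cubes; each edge lies in $2^{N-1}$ cubes. So $E_c(f)\le E(u)$.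

**(a)** The corner values determine $f$ on a cube, so by equivalence of norms in finite dimension $\int_{x+[0,1]^N}|f|^{p^*}\ge c|u(x)|^{p^*}$. On each cube $|f|$ is at most the largest corner value of $|u|$, so $f\in L^{p^*}$. Summing, $c\|u\|_{p^*}^{p^*}\le\int|f|^{p^*}\le K_cE(u)^{p^*/p}$.

**(b)** Flat functions lose nothing under interpolation. Let $M_x=\max_\epsilon|u(x+\epsilon)|$ and $o_x=\max_\epsilon|u(x+\epsilon)-u(x)|$. For $s\in[0,1]^N$, $\big||f(x+s)|^{p^*}-|u(x)|^{p^*}\big|\le p^*M_x^{p^*-1}o_x$. Moreover $\sum_xo_x^p\le CE(u)$, because $x+\epsilon$ is reached from $x$ along edges of the cube, and $o_x\le2\|u\|_\infty$. Hence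
$$\Big|\int|f|^{p^*}-\|u\|_{p^*}^{p^*}\Big|\le p^*\|M\|_{p^*}^{p^*-1}\|o\|_{p^*}\le C\|u\|_{p^*}^{p^*-1}\big(\|u\|_\infty^{p^*-p}E(u)\big)^{1/p^*}.$$
Apply this to $v_n$, which is bounded in $\ell^{p^*}$ by (a). The right side tends to $0$, and $\int|f_n|^{p^*}\le K_cE(v_n)^{p^*/p}$. $\square$

**Lemma 2.** $K>K_c$.

The idea is to sample the stretched extremal $U(\cdot/\lambda)$ on a translated lattice and average over the translations. The average norm is off by $o(\lambda^{-2})$, while the average energy is *smaller* by at least $c\lambda^{-2}$, because a difference is an average of derivatives.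

*Proof.* For $\lambda\ge1$ let $h=1/\lambda$, $f(x)=\lambda^{-(N-p)/p}U(x/\lambda)$, $u_s(x)=f(x+s)$ for $x\in\mathbb Z^N$, $s\in Q=[0,1)^N$, and $F(s)=\|u_s\|_{p^*}^{p^*}$. By scaling $\int f^{p^*}=K_c$ and $E_c(f)=1$.

**Norm.** We show that $\int_QF^{p/p^*}ds\ge K_c^{p/p^*}(1-o(\lambda^{-2}))$. First, $\int_QF=\int_{\mathbb R^N}f^{p^*}=K_c$. Let $V=U^{p^*}=c'(1+\sum|x_i|^{p'})^{-N}$, which is $C^1$ since $p'>1$. Its derivative $G=\partial_iV$ is continuous, satisfies $|G|\le C(1+|x|)^{-1-p'N}\le C(1+|x|)^{-N-1}$, and $\int G=0$ because $G$ is odd in $x_i$. As $F(s)=h^N\sum_xV(h(x+s))$, termwise differentiation (the differentiated series converges locally uniformly) gives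
$$\partial_iF(s)=\lambda^{-1}\cdot h^N\sum_xG\big(h(x+s)\big).$$
The Riemann sum differs from $\int G=0$ by at most $\int\sup_{|z-y|_\infty\le h}|G(z)-G(y)|\,dy$. This is independent of $s$ and tends to $0$ as $h\to0$ by dominated convergence. So $\partial_iF=o(\lambda^{-1})$ uniformly. Hence $F=K_c(1+\eta)$ with $\int_Q\eta=0$ and $\sup_Q|\eta|=o(\lambda^{-1})$. With $\theta=p/p^*\in(0,1)$ and $|\eta|\le\frac12$, Taylor's formula gives $(1+\eta)^\theta\ge1+\theta\eta-\eta^2$, since $\theta(1-\theta)(1+\xi)^{\theta-2}\le\frac14\cdot4=1$ for $|\xi|\le\frac12$. Integrate over $Q$: the linear term drops out.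

**Energy.** We show that $\int_QE(u_s)ds\le1-c\lambda^{-2}$. Substituting $x=\lambda y$,
$$\int_QE(u_s)ds=\sum_i\int_{\mathbb R^N}|f(x+e_i)-f(x)|^pdx=\sum_i\int\Big|\frac1h\int_0^h\partial_iU(y+te_i)dt\Big|^pdy.$$
By Jensen (for each $y$) and Fubini the $i$-th term is at most $\int|\partial_iU|^p$, and these add up to $1$. For $i=1$ we quantify the loss. In the open positive orthant $U$ is smooth and $\partial_1U<0$. Also $\partial_1^2U\not\equiv0$ there: otherwise $U$ would be affine in $y_1\in(0,\infty)$, impossible since $\partial_1U<0$ and $U>0$. Choose a ball $\omega$ with concentric double $2\omega$ compactly inside the orthant and $|\partial_1^2U|\ge m_1>0$ on $2\omega$. Let $y\in\omega$, $h$ small, $g(t)=-\partial_1U(y+te_1)$, $t\in(0,h)$; its values lie in a fixed compact $[\alpha_1,\beta_1]\subset(0,\infty)$. With $T,S$ independent and uniform on $(0,h)$, $|g(T)-g(S)|\ge m_1|T-S|$, so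
$$\operatorname{Var}g(T)=\tfrac12\mathbb E|g(T)-g(S)|^2\ge\tfrac{m_1^2}2\mathbb E|T-S|^2=\tfrac{m_1^2h^2}{12}.$$
Since $(t^p)''\ge m_2>0$ on $[\alpha_1,\beta_1]$, Taylor's formula at $\mathbb Eg(T)$ gives $\mathbb Eg(T)^p-(\mathbb Eg(T))^p\ge\frac{m_2}2\operatorname{Var}g(T)\ge ch^2$. The Jensen gap is $\ge0$ for all $y$ and at least $ch^2$ on $\omega$, which proves the claim with a new $c$.

**Comparison.** $E(u_s)<\infty$ for a.e. $s$, and $F(s)<\infty$, so $u_s\in D$ for a.e. $s$. Integrating $\|u_s\|_{p^*}^p\le K^{p/p^*}E(u_s)$ over $Q$,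
$$K_c^{p/p^*}(1-o(\lambda^{-2}))\le K^{p/p^*}(1-c\lambda^{-2}).$$
Taking $\lambda$ large gives $K_c<K$. $\square$

## 6. Reflections that move mass toward the origin

We now want maximizers that cannot run away. Let $\mathcal R$ be the set of reflections in the hyperplanes $\{2x_i=m\}$ and $\{x_i-x_j=m\}$, $i\ne j$, $m\in\mathbb Z\setminus\{0\}$:
$$x_i\mapsto m-x_i,\qquad\text{respectively}\qquad(x_i,x_j)\mapsto(x_j+m,x_i-m).$$
They are automorphisms of the graph $\mathbb Z^N$. Since $m\neq0$, the origin is on no hyperplane; let $H_\sigma$ be the open side containing $0$. For $x\in H_\sigma$ we have $|x|<|\sigma x|$.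

**An edge joining the two open sides has the form $x\sim\sigma x$.** For $x_i-x_j=m$, and for $2x_i=m$ with $m$ even, the integer $x_i-x_j$ or $x_i$ changes by at most $1$ along an edge and cannot jump over $m$ or $m/2$, so no edge crosses. For $m$ odd a crossing edge joins $x_i=\frac{m-1}2$ to $x_i=\frac{m+1}2$ with all other coordinates equal, and these two points are exchanged by $\sigma$.

**Definition (polarization).** For $u\ge0$ let $u^\sigma=\max(u,u\circ\sigma)$ on $H_\sigma$, $u^\sigma=\min(u,u\circ\sigma)$ on $\sigma H_\sigma$, and $u^\sigma=u$ on the hyperplane.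

For example, the reflection in $2x_1=1$ exchanges $0$ and $e_1$, and it turns $\delta_{e_1}$ into $\delta_0$.

**Polarization does not increase energy.** Edges $x\sim\sigma x$ keep $|\nabla u|$, and edges inside the hyperplane are unchanged. The other edges group into pairs $\{xy,\sigma x\,\sigma y\}$ with $x,y\in\overline{H_\sigma}$. For these, with $\alpha=u(x)$, $\alpha'=u(\sigma x)$, $\beta=u(y)$, $\beta'=u(\sigma y)$, we use
$$|\max(\alpha,\alpha')-\max(\beta,\beta')|^p+|\min(\alpha,\alpha')-\min(\beta,\beta')|^p\le|\alpha-\beta|^p+|\alpha'-\beta'|^p.$$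
If $(\alpha-\alpha')(\beta-\beta')\ge0$ this is an equality. Otherwise we may assume $\alpha>\alpha'$, $\beta<\beta'$, and the left side is $|\alpha-\beta'|^p+|\alpha'-\beta|^p$. Both $\alpha-\beta'$ and $\alpha'-\beta$ lie in $[\alpha'-\beta',\alpha-\beta]$, and their sum is that of the endpoints of this interval; convexity of $|t|^p$ gives the claim. Hence $E(u^\sigma)\le E(u)$. Also $\|u^\sigma\|_{p^*}=\|u\|_{p^*}$.

**Definition (the class $\mathcal C$).** $\mathcal C=\{u\in D:u\ge0,\ u(x)\ge u(\sigma x)\ \text{for all }\sigma\in\mathcal R,\ x\in H_\sigma\}$.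

For example $\delta_0\in\mathcal C$: if $\sigma x=0$ then $x=\sigma 0\notin H_\sigma$. Functions in $\mathcal C$ decay, at a rate controlled by their own tail.

**Lemma 3.** There is $C=C(N,p)$ such that for $u\in\mathcal C$ and $|x|_\infty\ge2N$,
$$u(x)\le C|x|^{-(N-p)/p}\Big(\sum_{|y|_\infty\ge|x|_\infty/(4N)}u(y)^{p^*}\Big)^{1/p^*}.$$

*Proof.* If the hyperplane of $\sigma\in\mathcal R$ strictly separates $x$ from $0$, then $\sigma x\in H_\sigma$ and $u(\sigma x)\ge u(x)$. This gives two moves that do not decrease $u$.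

(a) Replace $x_i$ by any integer $y_i$ with $|y_i|<|x_i|$. (Use $2x_i=m$ with $m=x_i+y_i\ne0$; $m/2$ lies strictly between $0$ and $x_i$.)

(b) If $x_j=0$, $|x_i|=k'$ and $1\le b\le k'-1$, replace $(x_i,x_j)$ by $\operatorname{sgn}(x_i)(k'-b,\,b)$. (Use $x_i-x_j=m$ with $m=\operatorname{sgn}(x_i)(k'-b)$, which lies strictly between $0$ and $x_i$.)

Let $k=|x|_\infty=|x_i|$ and $\ell=\lfloor k/N\rfloor\ge2$. By (a) set all other coordinates to $0$. Then apply (b) $N-1$ times with $b=\ell$, filling each other coordinate with $\pm\ell$. This is allowed: before each application the $i$-th coordinate has modulus at least $k-(N-2)\ell\ge2\ell\ge\ell+1$. At the end all coordinates have modulus at least $\ell$, and (a) gives $u(y)\ge u(x)$ for all $|y|_\infty<\ell$. (For $N=2$: $(7,3)\to(7,0)\to(4,3)$, with $\ell=3$, and from there to any $y$ with $|y|_\infty\le2$.)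

The set $\{\ell/2\le|y|_\infty<\ell\}$ has at least $(2\ell-1)^N-\ell^N\ge c\ell^N$ points, since $2\ell-1\ge\frac32\ell$; and $\ell/2\ge k/(4N)$. Sum $u(x)^{p^*}\le u(y)^{p^*}$ over it, and use $N/p^*=(N-p)/p$ and $\ell\ge c|x|$. $\square$

In particular, since $\|u\|_\infty\le\|u\|_{p^*}\le K^{1/p^*}$ on $\mathcal B$, we have $u(x)\le C(1+|x|)^{-(N-p)/p}$ for all $u\in\mathcal C\cap\mathcal B$ with a uniform $C$.

## 7. Barriers $\rho^{-\tau}$ and improved decay

The rate $|x|^{-(N-p)/p}$ is borderline: if $u$ has exactly this decay, $u^{p^*-p}$ decays like $|x|^{-p}$. For solutions we need a better rate, which comes from comparison with explicit functions adapted to $\Delta_p$ on the lattice.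

Let $\varphi:\mathbb Z\to[0,\infty)$ be even with $\varphi(0)=0$ and $\varphi(k+1)-\varphi(k)=(k+\frac12)^a$ for $k\ge0$, and let $\rho(x)=1+\sum_i\varphi(x_i)$. For $p=2$: $a=1$, $\varphi(k)=k^2/2$, $\rho=1+|x|^2/2$. In general, comparing with $\int_0^ks^ads=k^{p'}/p'$ (by monotonicity the error is at most $\sum_{j<k}((j+1)^a-j^a)=k^a$), $\varphi(k)=\frac{|k|^{p'}}{p'}+O(|k|^a)$. So $\rho(x)$ is comparable to $(1+|x|)^{p'}$. The steps are chosen because $\Phi$ turns $(k+\frac12)^a$ into $k+\frac12$.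

**Lemma 4.** Let $0<\tau_1<\tau_2<\frac{N-p}p$. There are $c_0,R_0>0$ depending only on $N,p,\tau_1,\tau_2$ such that for all $A,\delta\ge0$, not both $0$, $w=A\rho^{-\tau_2}+\delta\rho^{-\tau_1}$ satisfies $-\Delta_pw(x)\ge c_0|x|^{-p}w(x)^{p-1}$ for $|x|\ge R_0$.

*Proof.* **Expansion of one step.** Write $w=F(\rho)$, $F(r)=Ar^{-\tau_2}+\delta r^{-\tau_1}$, $r=\rho(x)$. Then $F''(r)=\theta|F'(r)|/r$ with $\theta\in[1+\tau_1,1+\tau_2]$ (a weighted mean, depending on $r$), $\sup_{[r/2,3r/2]}|F'''|\le C|F'(r)|/r^2$, and $|F'(r)|\ge\tau_1F(r)/r$. For a step of $\rho$ of size $\Delta$, $0<|\Delta|\le r/2$, Taylor's formula gives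
$$g(\Delta):=-\frac{F(r+\Delta)-F(r)}\Delta=|F'(r)|\Big[1-\frac{\theta\Delta}{2r}+O\Big(\frac{\Delta^2}{r^2}\Big)\Big].$$
In our case $|\Delta|\le C(1+|x|)^a$ and $r\ge c(1+|x|)^{a+1}$, so $\Delta/r=O(1/|x|)$.

**One coordinate direction.** By evenness assume $x_i\ge0$. The steps in the directions $\pm e_i$ are $\Delta_+=(x_i+\frac12)^a$, and $\Delta_-=-(x_i-\frac12)^a$ if $x_i\ge1$, $\Delta_-=(\frac12)^a$ if $x_i=0$. Since $w(x)-w(x\pm e_i)=\Delta_\pm g(\Delta_\pm)$, $g>0$ and $a(p-1)=1$, direction $i$ contributes to $-\Delta_pw(x)=\sum_{y\sim x}\Phi(w(x)-w(y))$ in all cases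
$$(x_i+\tfrac12)g(\Delta_+)^{p-1}-(x_i-\tfrac12)g(\Delta_-)^{p-1}.$$
We have $g(\Delta)^{p-1}=|F'(r)|^{p-1}[1-\frac{(p-1)\theta\Delta}{2r}+O(\Delta^2/r^2)]$. For $x_i\ge1$ the error contributes $O(x_i|x|^{-2})=O(1/|x|)$. As $(x_i\pm\frac12)(x_i\pm\frac12)^a=(x_i\pm\frac12)^{p'}$, the contribution is
$$|F'(r)|^{p-1}\Big[1-\tfrac{(p-1)\theta}{2r}\big((x_i+\tfrac12)^{p'}+(x_i-\tfrac12)^{p'}\big)+O(\tfrac1{|x|})\Big]=|F'(r)|^{p-1}\Big[1-\tfrac{(p-1)\theta x_i^{p'}}r+O(\tfrac1{|x|})\Big],$$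
because $(x_i+\frac12)^{p'}+(x_i-\frac12)^{p'}=2x_i^{p'}+O((1+x_i)^a)$. For $x_i=0$ it is $\frac12g(\Delta_+)^{p-1}+\frac12g(\Delta_-)^{p-1}=|F'(r)|^{p-1}[1+O(1/|x|)]$, which is the same formula.

**Sum.** Since $r=\frac1{p'}\sum|x_i|^{p'}+O((1+|x|)^a)$ and $(p-1)p'=p$,
$$-\Delta_pw(x)=|F'(r)|^{p-1}\big[N-p\theta+O(1/|x|)\big],\qquad N-p\theta\ge N-p(1+\tau_2)>0.$$
Finally $|F'(r)|^{p-1}\ge(\tau_1w/r)^{p-1}$ and $r^{p-1}\le C|x|^{p'(p-1)}=C|x|^p$. All constants are uniform in $A,\delta$. $\square$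

**Lemma 5 (decay).** Let $\tau_1,\tau_2,c_0,R_0$ be as in Lemma 4 and $R\ge R_0$. Let $u\ge0$, $u=o(\rho^{-\tau_1})$ at infinity, and $-\Delta_pu(x)<c_0|x|^{-p}u(x)^{p-1}$ whenever $|x|\ge R$ and $u(x)>0$. Then $u\le A\rho^{-\tau_2}$ on $\mathbb Z^N$ with $A=\max_{|y|<R}u(y)\rho(y)^{\tau_2}$.

*Proof.* For $\delta>0$ put $w=A\rho^{-\tau_2}+\delta\rho^{-\tau_1}$. Suppose $t=\sup u/w>1$. As $u/w\to0$ at infinity, $t$ is attained at some $x_0$, and $|x_0|\ge R$ because $u<w$ on $|x|<R$. Since $u\le tw$ with equality at $x_0$ and $\Phi$ is increasing, $\Delta_pu(x_0)\le\Delta_p(tw)(x_0)$. Hence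
$$c_0|x_0|^{-p}(tw(x_0))^{p-1}\le-\Delta_p(tw)(x_0)\le-\Delta_pu(x_0)<c_0|x_0|^{-p}u(x_0)^{p-1},$$
a contradiction, as $u(x_0)=tw(x_0)$. So $u\le w$; let $\delta\to0$. $\square$

**Fixed parameters.** Since $p'\frac{N-p}p=\frac{N-p}{p-1}$, we can choose $\kappa,\tau_2$ with
$$\frac{N-p}p<\kappa<p'\tau_2<\frac{N-p}{p-1}\quad\big(\text{so }\tau_2<\tfrac{N-p}p\big),\qquad0<\tau_1<\tau_2,\quad p'\tau_1<\frac{N-p}p.$$
By Lemma 3 every $u\in\mathcal C\cap\mathcal B$ is $o(\rho^{-\tau_1})$. Since $p^*-p=\frac{p^2}{N-p}$, $\kappa(p^*-p)>p$. Fix $q_1\in(p,p^*)$ with $\kappa(q_1-p)>p$.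

## 8. Maximizing a truncated functional

Section 4 showed that $\|u\|_q^q$ is unbounded on $\mathcal B$ for $q<p^*$. We replace $t^{q-1}$ by a nonlinearity that is only of order $t^{p-1}$ above a decaying threshold. For $B>0$ and $q\in[q_1,p^*]$ let $b(x)=B(1+|x|)^{-\kappa}$ and
$$h_q(x,t)=\min(t,b(x))^{q-p}\,t^{p-1}\ (t\ge0),\qquad H_q(x,t)=\int_0^{|t|}h_q(x,\cdot),\qquad\Psi_q(u)=\sum_xH_q(x,u(x)).$$
$H_q$ is even and $C^1$ in $t$. We have $H_q(x,t)\le|t|^q/q$, with equality if $|t|\le b(x)$; $h_q\le b^{q-p}t^{p-1}$, so $H_q\le\frac1pb^{q-p}|t|^p$; and $H_q(x,t)\le t\,h_q(x,t)$ for $t\ge0$, as $h_q$ is nondecreasing in $t$.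

**Step 1: continuity.** If $u_n\in\mathcal B$, $u_n\to u$ pointwise and $q_n\to q$ in $[q_1,p^*]$, then
$$u\in\mathcal B,\qquad\Psi_{q_n}(u_n)\to\Psi_q(u).\tag{7}$$
The first statement is Fatou's lemma together with Lemma 1(a). For the second, Hölder with $\frac p{p^*}+\frac pN=1$ gives
$$\sum_{|x|>R}H_{q_n}(x,u_n)\le\tfrac1p\Big(\sum_{|x|>R}b^{(q_n-p)N/p}\Big)^{p/N}\|u_n\|_{p^*}^p,$$
which tends to $0$ as $R\to\infty$ uniformly in $n$, because $\kappa(q_n-p)N/p\ge\kappa(q_1-p)N/p>N$. The same bound holds for $u$ and $q$. On the finite set $|x|\le R$ use joint continuity of $H_q(x,t)$ in $(q,t)$.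

**Step 2: a maximizer in $\mathcal C$.** Sequences in $\mathcal B$ are bounded in $\ell^\infty$, so they have pointwise convergent subsequences. By (7) $\Psi_q$ attains its maximum on $\mathcal B$; the maximum is positive, and as $E(|u|)\le E(u)$ it is attained at some $u\ge0$. By (7) again the set $\mathcal M$ of non-negative maximizers is sequentially compact for pointwise convergence. The functional $J(u)=\sum(1+|x|)^{-N-1}u(x)^p$ is pointwise continuous on $\mathcal B$ by dominated convergence, so we can choose $u\in\mathcal M$ that maximizes $J$ over $\mathcal M$.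

Let $\sigma\in\mathcal R$ and $x\in H_\sigma$. Then $|x|<|\sigma x|$, so $b(x)\ge b(\sigma x)$, and $H_q(x,\cdot)-H_q(\sigma x,\cdot)$ is nondecreasing on $[0,\infty)$. So putting the larger of $u(x),u(\sigma x)$ at $x$ does not decrease the sum of the two terms, and $\Psi_q(u^\sigma)\ge\Psi_q(u)$. With $E(u^\sigma)\le E(u)$ we get $u^\sigma\in\mathcal M$. If $u(x)<u(\sigma x)$ for some $x\in H_\sigma$, then $J(u^\sigma)>J(u)$ because the weight is strictly larger at $x$ than at $\sigma x$, a contradiction. So $u\in\mathcal C$.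

**Step 3: the equation.** A maximizer $u\ge0$ is nonzero, so $E(u)>0$. Moreover $E(u)=1$, otherwise scaling up would increase $\Psi_q$. Let $\phi$ be finitely supported and $s(t)=E(u+t\phi)^{-1/p}$. Only finitely many edges of $E(u+t\phi)$ depend on $t$, so $s$ is $C^1$ near $0$; $s(0)=1$, and by (2) $\frac d{dt}E(u+t\phi)|_{t=0}=p\sum(-\Delta_pu)\phi$, so $s'(0)=-\sum(-\Delta_pu)\phi$. The function $t\mapsto\Psi_q(s(t)(u+t\phi))$ has a maximum at $t=0$. Outside $\operatorname{supp}\phi$ its terms are $H_q(x,s(t)u(x))$, and $|h_q(x,su)u|\le s^{p-1}b^{q-p}u^p$ is summable by the Hölder bound of Step 1, so we may differentiate term by term: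
$$0=\sum_xh_q(x,u)\phi-\Big(\sum_xh_q(x,u)u\Big)\sum_x(-\Delta_pu)\phi.$$
As $\phi$ is arbitrary,
$$-\Delta_pu=\mu\,h_q(x,u),\qquad\mu^{-1}=\sum_xh_q(x,u)u\ \ge\ \Psi_q(u).\tag{8}$$

## 9. Compactness at $q=p^*$

Let $\mathcal E_{\mathcal C}=\{u\in\mathcal C\cap\mathcal B:\|u\|_{p^*}^{p^*}=K\}$.

**Brezis–Lieb on a countable set.** Let $1<r<\infty$, $f_n\to f$ pointwise, $\sup\|f_n\|_{\ell^r}<\infty$. Then $\|f_n\|_r^r-\|f_n-f\|_r^r\to\|f\|_r^r$.

*Proof.* By the mean value theorem and Young, for every $\epsilon>0$ there is $C_\epsilon$ with $\big||\alpha+\beta|^r-|\alpha|^r\big|\le r(|\alpha|+|\beta|)^{r-1}|\beta|\le\epsilon|\alpha|^r+C_\epsilon|\beta|^r$. So for a finite set $G$, $\big|\sum_{G^c}(|f_n|^r-|f_n-f|^r)\big|\le\epsilon\|f_n-f\|_r^r+C_\epsilon\sum_{G^c}|f|^r$, while the sum over $G$ tends to $\sum_G|f|^r$. By Fatou $f\in\ell^r$. Let $n\to\infty$, then let $G$ exhaust the set, then $\epsilon\to0$. $\square$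

**Lemma 6.** If $u_n\in\mathcal C\cap\mathcal B$ and $\|u_n\|_{p^*}^{p^*}\to K$, then a subsequence converges in $\ell^{p^*}$ to an element of $\mathcal E_{\mathcal C}$. Moreover $\mathcal E_{\mathcal C}\neq\emptyset$.

*Proof.* **Compactness.** Pass to a subsequence with $u_n\to u_0$ pointwise; then $u_0\in\mathcal C\cap\mathcal B$. Put $v_n=u_n-u_0$, $\gamma=p^*/p>1$, $t=E(u_0)$. By the uniform decay after Lemma 3, $\|v_n\|_\infty\to0$: what escapes can only spread out. By Brezis–Lieb, in $\ell^{p^*}(\mathbb Z^N)$ and for the differences in $\ell^p$ of the (oriented) edges,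
$$E(v_n)=E(u_n)-t+o(1)\le1-t+o(1),\qquad K=\|u_0\|_{p^*}^{p^*}+\lim\|v_n\|_{p^*}^{p^*}.$$
By Lemma 1(b) the last limit is at most $K_c(1-t)^\gamma$, so $K\le Kt^\gamma+K_c(1-t)^\gamma$. If $t<1$, Lemma 2 gives $t^\gamma+\frac{K_c}K(1-t)^\gamma<t+(1-t)=1$, a contradiction. So $t=1$, $E(v_n)\to0$, $v_n\to0$ in $\ell^{p^*}$ by Lemma 1(a), and $u_0\in\mathcal E_{\mathcal C}$.

**Non-emptiness.** We need a maximizing sequence inside $\mathcal C$. Let $u_n\in\mathcal C\cap\mathcal B$ be the maximizer of Section 8 with $q=p^*$ and $B=n$. For finitely supported $v\in\mathcal B$ and $n$ so large that $|v|\le b$,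
$$\tfrac1{p^*}\|u_n\|_{p^*}^{p^*}\ge\Psi_{p^*}(u_n)\ge\Psi_{p^*}(v)=\tfrac1{p^*}\|v\|_{p^*}^{p^*}.$$
By density $\|u_n\|_{p^*}^{p^*}\to K$, and the first part applies. $\square$

**Lemma 7.** There is $B>0$ with $u(x)\le\frac12B(1+|x|)^{-\kappa}$ for all $x$ and all $u\in\mathcal E_{\mathcal C}$.

*Proof.* Each $u\in\mathcal E_{\mathcal C}$ maximizes $\|\cdot\|_{p^*}^{p^*}$ over $\mathcal B$. The computation of Step 3 in Section 8, with $t^{p^*-1}$ in place of $h_q$ (outside $\operatorname{supp}\phi$ the sum is simply $s^{p^*}\sum u^{p^*}$), gives $E(u)=1$ and $-\Delta_pu=K^{-1}u^{p^*-1}$. By Lemma 6, $\mathcal E_{\mathcal C}$ is compact in $\ell^{p^*}$, so the tails $\sum_{|y|_\infty\ge R}u^{p^*}$ tend to $0$ uniformly on $\mathcal E_{\mathcal C}$. Raise Lemma 3 to the power $p^*-p$: since $\frac{N-p}p(p^*-p)=p$, we get $u(x)^{p^*-p}\le|x|^{-p}o(1)$. So for a uniform $R\ge R_0$, $K^{-1}u(x)^{p^*-p}<c_0|x|^{-p}$ for $|x|\ge R$. Lemma 5 gives $u\le A\rho^{-\tau_2}$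 with uniform $A$, as $\|u\|_\infty\le K^{1/p^*}$. Since $\rho^{-\tau_2}\le C(1+|x|)^{-p'\tau_2}$ and $\kappa<p'\tau_2$, the claim follows. $\square$

## 10. From $p^*$ to smaller $q$: proof of Theorem A

**The exponent $q=p^*$.** Any $u_0\in\mathcal E_{\mathcal C}$ satisfies $-\Delta_pu_0=K^{-1}u_0^{p^*-1}$. Then $K^{-1/(p^*-p)}u_0$ solves (1), and it is positive by the strong maximum principle.

Now let $q<p^*$. Fix $B$ from Lemma 7, which fixes $b$, and let $u_q\in\mathcal C\cap\mathcal B$ be the maximizer of $\Psi_q$ from Section 8, with multiplier $\mu_q$ in (8).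

**Step 1: decay uniform in $q$.** The purpose is to confine any possible violation of $u_q\le b$ to a fixed finite set. Let $u_0\in\mathcal E_{\mathcal C}$. As $u_0\le b$, (7) gives $\Psi_q(u_q)\ge\Psi_q(u_0)\to\Psi_{p^*}(u_0)=K/p^*$ as $q\to p^*$. Hence there is $q_2\in[q_1,p^*)$ such that for $q\in[q_2,p^*)$ we have $\mu_q\le1/\Psi_q(u_q)\le2p^*/K$ and
$$-\Delta_pu_q\le\tfrac{2p^*}Kb^{q-p}u_q^{p-1}\le C(1+|x|)^{-\kappa(q_1-p)}u_q^{p-1},\qquad\kappa(q_1-p)>p.$$
So the hypothesis of Lemma 5 holds for $|x|\ge R$ with $R$ independent of $q$, and $u_q\le C'(1+|x|)^{-p'\tau_2}$ with $C'$ independent of $q$. As $\kappa<p'\tau_2$, there is $R_2$ with $u_q(x)\le b(x)$ for all $|x|\ge R_2$, $q\in[q_2,p^*)$.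

**Step 2: the truncation is inactive.** We claim $u_q\le b$ on $\mathbb Z^N$ for all $q<p^*$ close enough to $p^*$. Otherwise there are $q_n\to p^*$ and, after passing to a subsequence, a fixed $x$ with $|x|<R_2$ and $u_{q_n}(x)>b(x)$, and $u_{q_n}\to u_*\in\mathcal C\cap\mathcal B$ pointwise. By Step 1 and (7), $K/p^*\le\Psi_{p^*}(u_*)\le\frac1{p^*}\|u_*\|_{p^*}^{p^*}\le K/p^*$. So $u_*\in\mathcal E_{\mathcal C}$, and $u_*(x)\le\frac12b(x)$ by Lemma 7. This contradicts $u_*(x)\ge b(x)>0$.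

**Step 3: scaling out the multiplier.** For these $q$, $h_q(x,u_q)=u_q^{q-1}$, so $-\Delta_pu_q=\mu_qu_q^{q-1}$ with $u_q\ge0$, $u_q\not\equiv0$. Then $v=\mu_q^{1/(q-p)}u_q$ satisfies
$$-\Delta_pv=\mu_q^{\frac{p-1}{q-p}+1}u_q^{q-1}=\mu_q^{\frac{q-1}{q-p}}u_q^{q-1}=v^{q-1},$$
and $v>0$ by the strong maximum principle. Clearly $v\in D$.

**Step 4: the decay rate.** For $q=p^*$ let $u_q=u_0$. In all cases $u_q\le b$ (for $q=p^*$ by Lemma 7), so $u_q^{q-p}\le b^{q-p}=O(|x|^{-\kappa(q_1-p)})=o(|x|^{-p})$. So Lemma 5 applies with any $\tau_2'\in(\tau_1,\frac{N-p}p)$ in place of $\tau_2$, with the constants $c_0,R_0$ of that pair and a suitable $R$. It gives $u_q=O(|x|^{-p'\tau_2'})$, and $p'\tau_2'$ is arbitrarily close to $\frac{N-p}{p-1}$. The same decay holds for multiples of $u_q$. $\blacksquare$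

## 11. Non-existence slightly above $q_S$: proof of Theorem C

By Theorem B let $q_S<q\le q_S+1$, and let $u\not\equiv0$ be a non-negative solution of (1). Then $\omega=N-\frac{p(q-1)}{q-p}>0$, and (6) alone gives no contradiction. Section 4 shows that we must use the *equation*. It enters as an upper bound for $-\Delta_pu$: this forces $u$ to be large on a whole ball, so that $S$ starts at its maximal size $R^\omega$, and then (6) makes it grow by a fixed amount at every scale.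

**Step 1: uniform constants in (6).** Choose $\alpha=\frac12\min\{p-1,\frac p{N-p}\}$ in Section 3. This is admissible, since $\frac{q-p}{p-1}>\frac{q_S-p}{p-1}=\frac p{N-p}$. On $[q_S,q_S+1]$ the numbers $m$ stay in a compact subset of $(0,1)$, the Young exponents of Step 4 of Section 3 stay in a compact subset of $(1,\infty)$, and one large $s$ serves for all $q$. So the constants in (6) are uniform in $q$. Below, constants depend only on $N,p$.

**Step 2: the natural length scale.** From $u^{q-1}(x)=\sum_{y\sim x}\Phi(u(x)-u(y))\le2Nu(x)^{p-1}$ we get $M:=\sup u\le(2N)^{1/(q-p)}$. Put $\lambda=M^{(q-p)/p}\le(2N)^{1/p}$. Then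
$$-\Delta_pu=u^{q-p}u^{p-1}\le\lambda^pu^{p-1}.\tag{9}$$
Translate so that $u(0)\ge M/2$. Let $R=\lceil1/\lambda\rceil$, so $1\le\lambda R\le1+\lambda\le C$.

**Step 3: $u$ is large on a fixed proportion of the ball of radius $R$.** We claim
$$\#\{|x|_\infty<R:u(x)>M/8\}\ge\nu R^N,\qquad\nu=\nu(N,p)>0.$$
The proof iterates an energy estimate over shrinking balls and rising levels. Write
$$r_j=\tfrac R2(1+2^{-j}),\quad B_j=\{|x|_\infty<r_j\},\quad k_j=\tfrac M4-M2^{-j-3},\quad n_j=R^{-N}\#(B_j\cap\{u>k_j\}),$$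
$\eta(x)=\min\{1,\frac{(r_j-|x|_\infty)_+}{r_j-r_{j+1}}\}$, so $|\nabla\eta|\le2^{j+2}/R$, and $z=(u-k_j)_+\le M$. Test (9) with $z\eta^p$. On an edge with $u_y\ge u_x$ let $T=(u_y-u_x)^{p-1}(z_y\eta_y^p-z_x\eta_x^p)$. Then
$$T\ge c|\nabla(z\eta)|^p-C\max(z_x,z_y)^p|\nabla\eta|^p,\tag{10}$$
by the following cases.

- If $z_y=0$, then $z_x=0$ and everything vanishes.
- If $z_x=0<z_y$, then $u_y-u_x\ge z_y$ and $T\ge z_y^p\eta_y^p=|\nabla(z\eta)|^p$.
- If $z_x>0$ and $\eta_y\ge\eta_x$, put $\delta=z_y-z_x=u_y-u_x$. Then $T\ge\delta^{p-1}(z_y-z_x)\eta_y^p=\delta^p\eta_y^p$. Also $z_y\eta_y-z_x\eta_x=\delta\eta_y+z_x(\eta_y-\eta_x)$, so $|\nabla(z\eta)|\le\delta\eta_y+z_x|\nabla\eta|$, and (10) follows from $(\xi+\zeta)^p\le2^{p-1}(\xi^p+\zeta^p)$ for $\xi,\zeta\ge0$.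
- If $z_x>0$ and $\eta_y<\eta_x$, with the same $\delta$, $z_y\eta_y^p-z_x\eta_x^p=\delta\eta_x^p-z_y(\eta_x^p-\eta_y^p)$, so by Young $T\ge\delta^p\eta_x^p-p\delta^{p-1}z_y\eta_x^{p-1}|\nabla\eta|\ge\frac12\delta^p\eta_x^p-Cz_y^p|\nabla\eta|^p$. Also $z_y\eta_y-z_x\eta_x=\delta\eta_x-z_y(\eta_x-\eta_y)$, so $|\nabla(z\eta)|\le\delta\eta_x+z_y|\nabla\eta|$, and (10) follows as before.

Edges with $z\eta=0$ at both ends have $T=0=\nabla(z\eta)$. All other edges have an endpoint in $B_j\cap\{u>k_j\}$, so there are at most $2Nn_jR^N$ of them. By (2) and (9), $\sum T=\sum(-\Delta_pu)z\eta^p\le\lambda^pM^pn_jR^N$. Summing (10) over the other edges, and using $\lambda R\le C$,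
$$cE(z\eta)\le CM^p(2^{jp}R^{-p}+\lambda^p)\,n_jR^N\le CM^p2^{jp}R^{N-p}n_j.$$
On $B_{j+1}\cap\{u>k_{j+1}\}$ we have $\eta=1$ and $z\eta\ge k_{j+1}-k_j=M2^{-j-4}$. So Lemma 1(a) gives
$$n_{j+1}R^N(M2^{-j-4})^{p^*}\le CM^{p^*}2^{jp^*}R^{(N-p)p^*/p}n_j^{p^*/p}.$$
Since $(N-p)p^*/p=N$ and $p^*/p=1+\frac p{N-p}$, this says
$$n_{j+1}\le C_*\beta_*^{\,j}n_j^{1+\beta},\qquad\beta_*=4^{p^*},\quad\beta=\tfrac p{N-p}.$$
Let $\nu=C_*^{-1/\beta}\beta_*^{-1/\beta^2}$, so that $C_*\nu^\beta=\beta_*^{-1/\beta}$. If $n_0\le\nu$, then $n_j\le n_0\beta_*^{-j/\beta}$ for all $j$ by induction: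
$$C_*\beta_*^j\big(n_0\beta_*^{-j/\beta}\big)^{1+\beta}=n_0\beta_*^{-j/\beta}\cdot C_*n_0^\beta\le n_0\beta_*^{-(j+1)/\beta}.$$
So $n_j\to0$. But $0\in B_j$ and $u(0)\ge\frac M2>k_j$, so $n_j\ge R^{-N}$ for all $j$, a contradiction. Hence $n_0>\nu$, which is the claim, as $r_0=R$ and $k_0=M/8$.

**Step 4: the starting value of $S$.** Since $M^{q-1}=\lambda^{p(q-1)/(q-p)}=\lambda^{N-\omega}$ with $N-\omega>0$, and $\lambda R\ge1$, Step 3 gives
$$S(R)\ge\nu R^N(M/8)^{q-1}\ge cM^{q-1}R^N=c(\lambda R)^{N-\omega}R^\omega\ge cR^\omega.$$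

**Step 5: growth over many scales.** Let $\Sigma_j=S(4^jR)R^{-\omega}$ and $J=\lfloor\frac1{2\omega}\rfloor$, so $4^{j\omega}\le2$ for $0\le j\le J$. By the second inequality in (6) at radius $4^jR$, for $0\le j<J$,
$$c\le\Sigma_0\le\Sigma_j\le C4^{j\omega(1-\frac mp)}(\Sigma_{j+1}-\Sigma_j)^{m/p}\le2C(\Sigma_{j+1}-\Sigma_j)^{m/p}.$$
As $m$ is bounded away from $0$, $\Sigma_{j+1}-\Sigma_j\ge c_1>0$. By the first inequality in (6), $\Sigma_J\le C4^{J\omega}\le2C$. Hence $c_1J\le2C$. Since $\frac1{2\omega}<J+1$, this forces $\omega\ge\omega_0(N,p)>0$.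

**Step 6: conclusion.** A non-trivial non-negative solution with $q_S<q\le q_S+1$ therefore needs $\omega(q)\ge\omega_0$. But $\omega(q)=N-\frac{p(q-1)}{q-p}$ is continuous with $\omega(q_S)=0$. So there is $\delta_0\in(0,1]$ such that $\omega(q)<\omega_0$ for $q_S<q<q_S+\delta_0$, and no such $u$ exists for these $q$. Together with Theorem B this proves Theorem C. $\blacksquare$
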